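# The equation $\delta_1x=x^3+c$ in two commuting derivations: an infinite-dimensional set of rank one

## 1. A set with a free derivation, and the guess "infinite rank"

Let $(\mathbb U,\delta_1,\delta_2)$ be a sufficiently saturated differentially closed field of characteristic zero with two commuting derivations. Take $c\in\mathbb U$ generic, meaning that all the elements $\delta_1^i\delta_2^jc$ $(i,j\ge0)$ are algebraically independent over $\mathbb Q$, and put $K=\mathbb Q\langle c\rangle$, the differential field generated by $c$. Consider
$$X=\{x\in\mathbb U:\ \delta_1x=x^3+c\}.$$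
The problem, taken from Omar Leon Sanchez, "Zilber dichotomy for $DCF_{0,m}$", arXiv:2411.04801 (2024), is to determine whether $X$ has finite rank, where rank is Lascar $U$-rank.

The natural first guess is that the rank is infinite. The equation says nothing about $\delta_2$, so the elements $x,\delta_2x,\delta_2^2x,\dots$ look free, and there seems to be room for infinitely many successive dependences to be imposed. The case of one derivation points the same way: there every definable set of finite $U$-rank is finite-dimensional, while $X$ is not. We shall test the guess on simpler equations of the same shape, $\delta_1x=P(x)+c$ with $\deg P\le2$, and on $\delta_1x=x^3+c$ with $c$ constant. It will pass every test, and yet for the set $X$ itself it is false: $X$ has $U$-rank $1$.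

The problem comes with the remark that for $m\ge2$ it is open whether $\operatorname{DCF}_{0,m}$ has infinite-dimensional strongly minimal sets. The set $X$ turns out to be one, in $\operatorname{DCF}_{0,2}$.

## 2. Differentially closed fields, forking and $U$-rank

Some of what follows works for $m$ derivations with no extra effort, so fix $m\ge2$ and let $\mathbb U\models\operatorname{DCF}_{0,m}$ be sufficiently saturated, with commuting derivations $\delta_1,\dots,\delta_m$. "Small" means small compared with the saturation of $\mathbb U$. The theory is complete and $\omega$-stable, with quantifier elimination and elimination of imaginaries. We use these standard facts.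

* **(F1)** Quantifier elimination. In particular, if an isomorphism of differential fields $B\langle a\rangle\cong B\langle a'\rangle$ over $B$ takes the tuple $a$ to $a'$, then $a$ and $a'$ have the same type over $B$.
* **(F2)** $\operatorname{acl}(A)$ is the field-theoretic algebraic closure of the differential field generated by $A$. That differential field is contained in $\operatorname{dcl}(A)$.
* **(F3)** For differential fields $k\subseteq L$, a tuple $a$ is independent from $L$ over $k$ (that is, $\operatorname{tp}(a/L)$ does not fork over $k$) if and only if $k\langle a\rangle$ and $L$ are algebraically independent over $k$.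
* **(F4)** Every small differential field extension of a small differential subfield $L\subset\mathbb U$ embeds in $\mathbb U$ over $L$.

**Definition ($U$-rank).** $U(a/A)\ge\alpha+1$ means that $\operatorname{tp}(a/A)$ has a forking extension of $U$-rank at least $\alpha$; at limits one takes all smaller ordinals. The rank of a set defined over $K$ is the supremum of $U(a/K)$ over its elements $a$.

We use: $U(a/A)=0$ if and only if $a\in\operatorname{acl}(A)$; if $A\subseteq B$ then $U(a/A)\ge U(a/B)$; if $b\in\operatorname{dcl}(Aa)$ then $U(a/A)\ge U(b/A)$.

**Definition (strongly minimal).** An infinite definable set is strongly minimal if each of its definable subsets, with parameters from $\mathbb U$, is finite or cofinite.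

**Definition (finite-dimensional).** A set defined over $K$ is finite-dimensional if $K\langle a\rangle$ has finite transcendence degree over $K$ for every $a$ in it.

Two examples. Let $C=\bigcap_i\ker\delta_i$ be the field of common constants. If $a\in C$ then $K\langle a\rangle=K(a)$, so $C$ is finite-dimensional. If $\operatorname{tp}(a/L)$ forks over $K$, then by (F3) $K(a)$ and $L$ are not algebraically independent over $K$, so $a\in L^{\rm alg}$; thus $U(a/K)\le1$. By contrast, $C_1=\ker\delta_1$ is not finite-dimensional, by the next lemma with $g=0$.

For $\lambda=(\lambda_2,\dots,\lambda_m)\in\mathbb N^{m-1}$ write $\delta^\lambda=\delta_2^{\lambda_2}\cdots\delta_m^{\lambda_m}$, $|\lambda|=\sum\lambda_i$, $\lambda!=\prod\lambda_i!$, and let $e_i$ be the $i$-th unit multi-index. For $m=2$, $\lambda$ is just a natural number.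

**Lemma 1.** Let $B\subset\mathbb U$ be a small differential subfield and $g\in B[T]$. There is $v\in\mathbb U$ with $\delta_1v=g(v)$ such that the elements $\delta^\lambda v$, $\lambda\in\mathbb N^{m-1}$, are algebraically independent over $B$. In particular $v\notin B$.

*Proof.* Let $B(v_\lambda:\lambda\in\mathbb N^{m-1})$ be purely transcendental over $B$. For $i\ge2$ extend $\delta_i$ from $B$ by $\delta_iv_\lambda=v_{\lambda+e_i}$. For $i,k\ge2$ the bracket $[\delta_i,\delta_k]$ is a derivation that vanishes on $B$ and on each $v_\lambda$, so it is zero, and $\delta^\lambda$ makes sense on this field. Extend $\delta_1$ by $\delta_1v_\lambda=\delta^\lambda(g(v_0))$. For $i\ge2$ the derivation $[\delta_1,\delta_i]$ vanishes on $B$, and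
$$[\delta_1,\delta_i]v_\lambda=\delta_1v_{\lambda+e_i}-\delta_i\delta^\lambda(g(v_0))=0 .$$
So we have a differential field extension of $B$. Embed it in $\mathbb U$ over $B$ by (F4), and let $v$ be the image of $v_0$. $\square$

With $B=K$ and $g=T^3+c$ this shows that $X$ is indeed not finite-dimensional.

## 3. Degree at most two: the rank is infinite

The simplest equation is $\delta_1x=0$. Its solution set is $C_1$, and here the guess is right.

**Lemma 2.** Let $B$ be a small differential field and $n\ge1$. There is $y\in C_1=\ker\delta_1$ with $U(y/B)\ge n$.

*Proof.* The plan is to hide $n$ independent constants in one element of $C_1$, as the coefficients of a polynomial. Adjoin to $B$ a transcendental $t$ with $\delta_2t=1$ and $\delta_it=0$ for $i\ne2$; on $B(t)$ the derivations commute, since all brackets kill $B$ and $t$. By (F4) such a $t$ exists in $\mathbb U$. Put $L=B\langle t\rangle$. In the same way, adjoining algebraically independent constants, we find $a_0,\dots,a_{n-1}\in C$ algebraically independent over $L$. Put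
$$y=\sum_{i<n}a_it^i ,\qquad \delta_1y=0 .$$
Since $\delta_2^{n-1}y=(n-1)!\,a_{n-1}$, we recover $a_{n-1}$ from $y$; then $y-a_{n-1}t^{n-1}$ gives $a_{n-2}$, and so on downward. So every $a_i$ lies in $\operatorname{dcl}(y,t)$ and
$$U(y/B)\ge U(y/L)\ge U(a_0,\dots,a_{n-1}/L).$$
Let $L_i=L(a_0,\dots,a_{i-1})$, a differential field. The element $a_i$ lies in $L_{i+1}$ and is transcendental over $L_i$, so by (F3) $\operatorname{tp}(\bar a/L_{i+1})$ is a forking extension of $\operatorname{tp}(\bar a/L_i)$. There are $n$ such steps from $L_0=L$ to $L_n$, so the last rank is at least $n$. $\square$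

The equations $\delta_1x=c$ and $\delta_1x=x+c$ have solution sets that are affine images of $C_1$. The Riccati equation $\delta_1x=x^2+c$ becomes linear after one inversion. Here are all these cases together.

**Lemma 3.** Let $K$ be a small differential field and $p_0,p_1,p_2\in K$. Then $Z=\{x:\delta_1x=p_2x^2+p_1x+p_0\}$ has infinite $U$-rank.

*Proof.* By Lemma 1, fix $x_0\in Z$. We look for a definable bijection with $C_1$.

Suppose $p_2=0$. By Lemma 1 choose $h\ne0$ with $\delta_1h=p_1h$. For $x\in Z$ the difference $w=x-x_0$ satisfies $\delta_1w=p_1w$, so $\delta_1(w/h)=0$; conversely $x_0+hy\in Z$ for $y\in C_1$. Hence $Z=x_0+hC_1$.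

Suppose $p_2\ne0$. For $x\in Z\setminus\{x_0\}$ put $w=x-x_0$. Then
$$\delta_1w=p_2(x^2-x_0^2)+p_1w=w\,(p_2w+2p_2x_0+p_1),$$
so $v=1/w$ satisfies the linear equation
$$\delta_1v=-\frac{\delta_1w}{w^2}=-(p_1+2p_2x_0)\,v-p_2. \tag{1}$$
Reading the computation backwards, every nonzero solution $v$ of (1) gives $x_0+1/v\in Z$. Zero is not a solution, because $p_2\ne0$. By Lemma 1 fix a solution $v_0$ of (1) and a nonzero solution $h$ of the homogeneous equation $\delta_1h=-(p_1+2p_2x_0)h$. The solutions of (1) are the elements $v_0+hy$ with $y\in C_1$, so $y\mapsto x_0+1/(v_0+hy)$ is a definable bijection from $C_1$ onto $Z\setminus\{x_0\}$.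

In both cases let $B\supseteq K$ be a small differential field containing the parameters used. Given $n$, take $y\in C_1$ with $U(y/B)\ge n$ and let $x\in Z$ correspond to $y$. Then $x$ and $y$ are interdefinable over $B$, so $U(x/K)\ge U(x/B)=U(y/B)\ge n$. $\square$

## 4. The cubic with constant $c$: infinite again

Perhaps a cubic behaves differently. Take first $\delta_1x=x^3$. For $x\ne0$ the element $w=x^{-2}$ satisfies $\delta_1w=-2x^{-3}x^3=-2$. Fix $t_1\in\mathbb U$ with $\delta_1t_1=1$ and let $B\ni t_1$. Given $y\in C_1$ with $U(y/B)\ge n$, put $w=y-2t_1$; then $\delta_1w=-2$, so $w\ne0$. Choose $x$ with $x^2=1/w$. From $2x\,\delta_1x=-\delta_1w/w^2=2x^4$ we get $\delta_1x=x^3$. Since $y\in\operatorname{dcl}(Bx)$, $U(x/B)\ge n$. The rank is infinite. The next statement treats every constant $c$, without solving the equation.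

**Theorem 4 (genericity cannot be dropped).** In $\operatorname{DCF}_{0,2}$, if $\delta_1c=\delta_2c=0$, then $\{x:\delta_1x=x^3+c\}$ has infinite $U$-rank.

*Proof.* The idea is to use the freedom in $\delta_2x$: prescribe $\delta_2x$ so that $x$ remembers an element $a$ of large rank. Let $B\ni c$ be a small differential field, $n\ge1$, and by Lemma 2 take $a\in C_1$ with $U(a/B)\ge n$. Put $f(T)=T^3+c$. On $B\langle a\rangle(x)$, with $x$ transcendental, set
$$\delta_1x=f(x),\qquad \delta_2x=a\,f(x).$$
Since $\delta_1a=0$ and the coefficients of $f$ are constants,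
$$\delta_1\delta_2x=a\,f'(x)f(x)=\delta_2\delta_1x ,$$
so the derivations commute and this is a differential field; embed it in $\mathbb U$ over $B\langle a\rangle$ by (F4). As $x$ is transcendental, $f(x)\ne0$, and $a=\delta_2x/f(x)\in\operatorname{dcl}(Bx)$. Hence $U(x/\mathbb Q\langle c\rangle)\ge U(x/B)\ge U(a/B)\ge n$. $\square$

## 5. Generic $c$: a vector field $\delta_2x=g(x)$ that cannot exist

Return to the set $X$, with $c$ generic, and write $\delta=\delta_1$, $\partial=\delta_2$. The sensible attempt is to imitate Theorem 4: over some differential field $L\supseteq K$ set $\partial x=g(x)$ with $g\in L[T]$, $x$ transcendental over $L$. We compute what commutation demands. From $\delta\partial x=\partial\delta x$,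
$$g^\delta(x)+g'(x)(x^3+c)=3x^2g(x)+\partial c ,$$
where $g^\delta$ is $g$ with $\delta$ applied to its coefficients. Since $x$ is transcendental over $L$, we may compare coefficients. Clearly $g\ne0$, as $\partial c\ne0$. If $\deg g=k$ with leading coefficient $g_k$, the coefficient of $x^{k+2}$ gives $kg_k=3g_k$, so $k=3$. Write $g=g_3x^3+g_2x^2+g_1x+g_0$. The coefficients of $x^4,x^3,x^2,x,1$ give in turn
$$g_2=0,\quad \delta g_3=2g_1,\quad g_0=cg_3,\quad \delta g_1=0,\quad \delta g_0+cg_1=\partial c .$$
Substituting $g_0=cg_3$ in the last equation, and then applying $\delta$ twice, we obtain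
$$\begin{aligned}3c\,g_1+\delta c\; g_3&=\partial c,\\ 5\,\delta c\; g_1+\delta^2c\; g_3&=\delta\partial c,\\ 7\,\delta^2c\; g_1+\delta^3c\; g_3&=\delta^2\partial c .\end{aligned}$$
These are three linear equations in two unknowns, so
$$\det\begin{pmatrix}3c&\delta c&\partial c\\5\,\delta c&\delta^2c&\delta\partial c\\7\,\delta^2c&\delta^3c&\delta^2\partial c\end{pmatrix}=0 .$$
In this determinant $\delta^2\partial c$ has coefficient $3c\,\delta^2c-5(\delta c)^2$, which is not the zero polynomial. So we have a nontrivial polynomial relation over $\mathbb Q$ between the derivatives of $c$, against genericity. No such $g$ exists. (For $c\neq0$ constant the same equations leave $g_1=0$ and $g_3\in C_1$ arbitrary, which is the choice made in Theorem 4.)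

So the trick fails exactly at the genericity of $c$, and the guess loses its support. But this computation does not settle the rank. To bound the rank we must exclude every algebraic relation $G(x,\partial x,\dots,\partial^Nx)=0$ with coefficients in an arbitrary differential field $B\supseteq K$. Such a relation has no degree in $x$ to compare, and its coefficients are unknown elements of $B$ about which nothing is given. These are the two difficulties. The second will be removed by trading the coefficients for further solutions of the equation (Section 9), so that only relations over $K$ between several solutions remain. The first will be removed by not looking at relations at all: we shall produce enough derivations to make relations impossible.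

## 6. Strong minimality of the cubic, and the dichotomy by degree

**Theorem 5.** Let $X=\{x\in\mathbb U:\delta_1x=x^3+c\}$ in $\operatorname{DCF}_{0,2}$, with $c$ generic and $K=\mathbb Q\langle c\rangle$, and write $\partial=\delta_2$.

1. If $x_1,\dots,x_n\in X$ are distinct, then the elements $\partial^ix_j$ ($i\ge0$, $1\le j\le n$) are algebraically independent over $K$.
2. If $B\supseteq K$ is a small algebraically closed differential subfield of $\mathbb U$ and $x\in X\setminus B$, then $x,\partial x,\partial^2x,\dots$ are algebraically independent over $B$.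
3. $X$ is strongly minimal, $U(a/K)=1$ for all $a\in X$, and $\operatorname{trdeg}(K\langle a\rangle/K)=\infty$. For each $n$, all $n$-tuples of distinct elements of $X$ have the same type over $K$. In particular $\operatorname{acl}(KA)\cap X=A$ for every $A\subseteq X$.

Thus $X$ has finite rank, namely $1$; it is an infinite-dimensional strongly minimal set in $\operatorname{DCF}_{0,2}$, and the structure induced on it over $K$ is that of a pure infinite set.

**Theorem 6.** Let $m\ge2$, $\mathbb U\models\operatorname{DCF}_{0,m}$ saturated, $F\subset\mathbb U$ a small differential subfield, $c\in\mathbb U$ differentially transcendental over $F$, $K=F\langle c\rangle$, $P\in F[T]$, and $X_P=\{x:\delta_1x=P(x)+c\}$.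

* (a) If $\deg P\ge3$, then for distinct $x_1,\dots,x_n\in X_P$ the elements $\delta_2^{\lambda_2}\cdots\delta_m^{\lambda_m}x_j$ are all algebraically independent over $K$. Moreover $X_P$ is strongly minimal of $U$-rank $1$, infinite-dimensional, and a pure set over $K$.
* (b) If $\deg P\le2$ (including $P=0$), then $X_P$ has infinite $U$-rank.

So $X_P$ has finite rank if and only if $\deg P\ge3$.

Part (b) is Lemma 3, with $c$ absorbed in $p_0$. We prove Theorem 5 first, and 6(a) in Section 11.

## 7. One solution, two solutions: derivations made from $\partial/\partial c$ and $\delta$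

Recall from algebra, in characteristic zero: a derivation of a field extends uniquely to any algebraic extension; two derivations of a field that agree on a subfield over which it is algebraic are equal; the bracket $[D,D']=DD'-D'D$ of two derivations of a field is a derivation; and if $M$ has derivations over $K$ that send $u_1,\dots,u_k\in M$ to the $k$ unit vectors, then $u_1,\dots,u_k$ are algebraically independent over $K$ (we prove this last one when we use it).

For $l,r\ge0$ put $c_l=\frac1{l!}\partial^lc$ and $c_l^{(r)}=\delta^rc_l$. By genericity $K=\mathbb Q(c_l^{(r)}:l,r\ge0)$ with all these generators algebraically independent over $\mathbb Q$, and $\delta c_l^{(r)}=c_l^{(r+1)}$.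

**One solution.** Let us prove by hand that $x\in X$ is transcendental over $K$. Suppose not, and put $M=K(x)$; it is closed under $\delta$. Let $D_{l,r}$ be the extension to $M$ of $\partial/\partial c_l^{(r)}$. Only finitely many $c_l^{(r)}$ occur in the minimal polynomial of $x$, so only finitely many $D_{l,r}x$ are nonzero. If some are, choose one with $r$ maximal. On $K$ we have $[D_{l,r+1},\delta]=D_{l,r}$ (check it on the generators $c_{l'}^{(r')}$), hence also on $M$. Therefore
$$D_{l,r}x=D_{l,r+1}(\delta x)-\delta(D_{l,r+1}x)=D_{l,r+1}(x^3+c)-0=0,$$
because $D_{l,r+1}x=0$ by maximality and $D_{l,r+1}c=0$ as $r+1\ge1$. This is a contradiction, so all $D_{l,r}x$ vanish. In words: applying $\delta$ would push a dependence on $c_l^{(r)}$ to a dependence on $c_l^{(r+1)}$, but the equation allows no new dependence. Now look at $W=[D_{0,0},\delta]$. It kills every $c_l^{(r)}$, since $D_{0,0}c_l^{(r+1)}=0$ and $\delta(0)=\delta(1)=0$. So $W$ vanishes on $K$, hence on $M$. But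
$$Wx=D_{0,0}(x^3+c)-\delta(0)=1 ,$$
a contradiction.

**Two solutions.** For $x_1\ne x_2$ in $X$, suppose the same device gives derivations $W$ and $E$ of $M=K(x_1,x_2)$ over $K$ with $Wx_j=1$ and $Ex_j=x_j^3$ for $j=1,2$; think of $E$ as $\delta$ with the influence of $c$ removed. The derivation $W$ alone does not tell $x_1$ from $x_2$. But $[W,E]x_j=3x_j^2$ and $[W,[W,E]]x_j=6x_j$, and the vectors $(1,1)$ and $(x_1,x_2)$ are linearly independent because $x_1\ne x_2$. Combining, we get $K$-derivations with values $(1,0)$ and $(0,1)$ on $(x_1,x_2)$, so $x_1,x_2$ are algebraically independent over $K$. For $n$ solutions we want the vector fields $1,T,\dots,T^{n-1}$, whose values at the $x_j$ form a Vandermonde matrix. Brackets obey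
$$\{T^a,T^b\}:=T^a(T^b)'-(T^a)'T^b=(b-a)\,T^{a+b-1}.$$
Starting from $1$ and $T^3$ we get $T^2$, then $T$, then $\{T^2,T^3\}=T^4$, and the degree keeps growing. Starting from $1$ and $T^2$, we only ever get the span of $1,T,T^2$. This is where degree three enters. It also fits with Lemma 3: for four distinct solutions of $\delta_1x=p_2x^2+p_1x+p_0$ the cross-ratio
$$\frac{(x_1-x_3)(x_2-x_4)}{(x_1-x_4)(x_2-x_3)}$$
is a $\delta_1$-constant, since $\delta_1(x_i-x_j)=(x_i-x_j)\,(p_2(x_i+x_j)+p_1)$ and the logarithmic derivatives cancel.

**Packing the $\partial$-derivatives.** To handle $x,\partial x,\dots,\partial^Nx$ together, for a ring $A$ put $A_\varepsilon=A[\varepsilon]/(\varepsilon^{N+1})$. A derivation of $A$ acts on $A_\varepsilon$ coefficientwise. The map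
$$\mathbb U\to\mathbb U_\varepsilon,\qquad a\mapsto\sum_{i\le N}\frac{\partial^ia}{i!}\,\varepsilon^i$$
is a ring homomorphism, because $\frac{\partial^i(ab)}{i!}=\sum_{k}\frac{\partial^ka}{k!}\frac{\partial^{i-k}b}{(i-k)!}$, and it commutes with $\delta$ because $\delta$ commutes with $\partial$. For example, with $N=1$, $x$ goes to $x+(\partial x)\varepsilon$ and $x^3$ goes to $x^3+3x^2(\partial x)\varepsilon$.

## 8. Algebraic independence of all $\partial^ix_j$ over $K$

We prove Theorem 5(1). Fix $N\ge0$ and distinct $x_1,\dots,x_n\in X$; it suffices to treat $i\le N$. Put $u_{ij}=\frac1{i!}\partial^ix_j$ and let $\mathbf x_j=\sum_{i\le N}u_{ij}\varepsilon^i$ be the image of $x_j$ under the map above. Applying that map to $\delta x_j=x_j^3+c$ and reading the coefficient of $\varepsilon^i$, we get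
$$\delta u_{ij}=q_{ij}+c_i,\qquad q_{ij}:=[\varepsilon^i]\,\mathbf x_j^3\in\mathbb Z[u_{i'j'}:i'\le N,\ j'\le n]. \tag{2}$$
So $M:=K(u_{ij}:0\le i\le N,\ 1\le j\le n)$ is closed under $\delta$.

**Step 1: the parameters $c_l^{(r)}$ do not enter into the $u_{ij}$.** *This step makes sense of "differentiating with respect to $c_l^{(r)}$" on $M$ and shows that the $u_{ij}$ do not notice it.* Choose $\mathcal B\subseteq\{u_{ij}\}$ a transcendence basis of $M$ over $K$. We do not know yet that $\mathcal B$ is everything. Now $M$ is algebraic over $K(\mathcal B)$, a rational function field over $\mathbb Q$ in the independent variables $c_l^{(r)}$ and $b\in\mathcal B$. Let $D_{l,r}$ be the unique extension to $M$ of the partial derivation $\partial/\partial c_l^{(r)}$ of $K(\mathcal B)$; so $D_{l,r}$ kills $\mathcal B$ and the other $c$'s. Each element of $M$ is algebraic over a field generated by $\mathcal B$ and finitely many of the $c_l^{(r)}$, so it is killed by all but finitely many $D_{l,r}$.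

*Claim: $D_{l,r}u_{ij}=0$ for all $l,r,i,j$.* There are finitely many $u_{ij}$, so only finitely many $D_{l,r}$ are nonzero on some of them. If the claim fails, let $r$ be maximal such that $D_{l,r}y\ne0$ for some $l$ and some $y\in\{u_{ij}\}$, and fix such $l$ and $y$. Consider the derivation $[D_{l,r+1},\delta]$ of $M$.

* On the parameters,
$$[D_{l,r+1},\delta]c_{l'}^{(r')}=D_{l,r+1}c_{l'}^{(r'+1)}-\delta(0\text{ or }1),$$
which is $1$ if $(l',r')=(l,r)$ and $0$ otherwise.
* For any $z\in\{u_{ij}\}$, $D_{l,r+1}z=0$ by maximality of $r$. Also $D_{l,r+1}(\delta z)=0$: by (2), $\delta z$ is a polynomial over $\mathbb Z$ in the $u$'s, which are killed by maximality, and in $c_0,\dots,c_N$, which are killed since $r+1\ge1$. So $[D_{l,r+1},\delta]z=0$.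

Using the second point for $z\in\mathcal B$ only, we see that $[D_{l,r+1},\delta]$ and $D_{l,r}$ agree on all generators of $K(\mathcal B)$. Hence they agree on $K(\mathcal B)$, and then on $M$. Now the second point with $z=y$ gives $D_{l,r}y=0$, a contradiction. The claim is proved.

**Step 2: many derivations of $M$ over $K$.** *This step turns $\delta$, which is not trivial on $K$, into derivations that are, and then multiplies them by brackets.*

For $0\le l\le N$ put $W_l=[D_{l,0},\delta]$. On $c_{l'}^{(r')}$ its value is $D_{l,0}c_{l'}^{(r'+1)}-\delta(0\text{ or }1)=0$, so $W_l|_K=0$. By Step 1 and (2), $W_l(u_{ij})=D_{l,0}(q_{ij}+c_i)-\delta(0)$, which is $1$ if $i=l$ and $0$ otherwise. That is,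
$$W_l(\mathbf x_j)=\varepsilon^l\qquad\text{for all }j. \tag{3}$$
Next put $\delta_K=\sum_{l,r}c_l^{(r+1)}D_{l,r}$. On each element of $M$ only finitely many terms are nonzero, so $\delta_K$ is a derivation of $M$. It agrees with $\delta$ on each $c_l^{(r)}$, hence on $K$, and by Step 1 it kills all $u_{ij}$. Put
$$E=\delta-\delta_K-\sum_{l\le N}c_lW_l .$$
Then $E|_K=0$ and $E(u_{ij})=(q_{ij}+c_i)-0-c_i=q_{ij}$, i.e. $E(\mathbf x_j)=\mathbf x_j^3$ for all $j$.

Call $f\in\mathbb Q_\varepsilon[T]$ *realized* if there is a derivation $E_f$ of $M$ with $E_f|_K=0$ and $E_f(\mathbf x_j)=f(\mathbf x_j)$ for all $j$. Realized polynomials form a $\mathbb Q$-space. Since $E_f$ acts on $M_\varepsilon$ as a $\mathbb Q_\varepsilon$-linear derivation, $E_f(g(\mathbf x_j))=g'(\mathbf x_j)f(\mathbf x_j)$, so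
$$[E_f,E_g](\mathbf x_j)=E_f(g(\mathbf x_j))-E_g(f(\mathbf x_j))=(fg'-f'g)(\mathbf x_j),$$
and $[E_f,E_g]$ vanishes on $K$. So realized polynomials are closed under $\{f,g\}=fg'-gf'$. We know that $T^3$ and $\varepsilon^l$ $(0\le l\le N)$ are realized. Hence, for $0\le l\le N$, the following are realized:

* $\{\varepsilon^l,T^3\}=3\varepsilon^lT^2$, and then $\{1,\varepsilon^lT^2\}=2\varepsilon^lT$;
* $\{\varepsilon^lT^2,T^s\}=(s-2)\,\varepsilon^lT^{s+1}$ for $s\ge3$, so, starting from $s=3$ and using the case $l=0$ to pass from $s$ to $s+1$, inductively $\varepsilon^lT^s$ for all $s\ge4$;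
* $\{1,\varepsilon^lT^4\}=4\varepsilon^lT^3$.

So all $\varepsilon^lT^s$ are realized. If $D$ is a derivation of $M$ over $K$ and $\mu\in M$, then $\mu D$ is again one. Writing $f\in M_\varepsilon[T]$ as a finite sum $\sum\mu_{l,s}\varepsilon^lT^s$ with $\mu_{l,s}\in M$ and taking $\sum\mu_{l,s}E_{\varepsilon^lT^s}$, we conclude: for every $f\in M_\varepsilon[T]$ there is a derivation $D$ of $M$ with $D|_K=0$ and $D(\mathbf x_j)=f(\mathbf x_j)$ for all $j$.

**Step 3: interpolation.** *This step chooses $f$ so that the derivation sees exactly one of the $u_{ij}$.* For $j\ne k$ the difference $\mathbf x_k-\mathbf x_j$ has constant term $x_k-x_j\ne0$, and $\varepsilon$ is nilpotent, so the difference is a unit of $M_\varepsilon$. For $0\le l\le N$ and $1\le k\le n$ take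
$$f=\varepsilon^l\prod_{j\ne k}\frac{T-\mathbf x_j}{\mathbf x_k-\mathbf x_j}\in M_\varepsilon[T].$$
Then $f(\mathbf x_k)=\varepsilon^l$ and $f(\mathbf x_j)=0$ for $j\ne k$. So Step 2 gives a derivation $E_{lk}$ of $M$ over $K$ with $E_{lk}(u_{ij})=1$ if $(i,j)=(l,k)$ and $0$ otherwise.

Suppose there is a nonzero polynomial over $K$ vanishing at the tuple $(u_{ij})$, and let $G$ be one of minimal total degree. Applying $E_{lk}$ to $G((u_{ij}))=0$ gives $(\partial G/\partial U_{lk})((u_{ij}))=0$. This partial derivative has smaller degree, so it is the zero polynomial, for all $l,k$. In characteristic $0$ this makes $G$ a nonzero constant, which does not vanish: a contradiction. Hence the $u_{ij}$, and so the $\partial^ix_j$ with $i\le N$, are algebraically independent over $K$. This proves Theorem 5(1). $\square$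

## 9. Trading the coefficients of a relation for further solutions

The passage from independence over $K$ to strong minimality does not use the form of the equation, so we do it once for all cases.

**Proposition 7.** Let $m\ge2$, $K\subset\mathbb U$ a small differential subfield, $g\in K[T]$ and $X=\{x:\delta_1x=g(x)\}$. Suppose that for all distinct $x_1,\dots,x_n\in X$ the elements $\delta^\lambda x_j$ $(\lambda\in\mathbb N^{m-1}$, $1\le j\le n)$ are algebraically independent over $K$. Then:

* (a) if $B\supseteq K$ is a small algebraically closed differential subfield of $\mathbb U$ and $x\in X\setminus B$, then the $\delta^\lambda x$ are algebraically independent over $B$;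
* (b) $X$ is strongly minimal;
* (c) $U(a/K)=1$ and $\operatorname{trdeg}(K\langle a\rangle/K)=\infty$ for all $a\in X$;
* (d) for each $n$ all $n$-tuples of distinct elements of $X$ have the same type over $K$, every $K$-definable subset of $X^n$ is definable using equality alone, and $\operatorname{acl}(KA)\cap X=A$ for every $A\subseteq X$.

*Proof of (a).* Suppose that $x_0\in X\setminus B$ and that, for some $N$, the entries of $\mathbf j(x_0)=(\delta^\lambda x_0)_{|\lambda|\le N}$ are algebraically dependent over $B$. The unknown coefficients lie in $B$. We shall express them through independent copies of $x_0$.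

**Step 1: a shortest relation.** *It makes the coefficients rigid.* Among the nonzero polynomials over $B$ vanishing at $\mathbf j(x_0)$ choose one with the fewest monomials, and scale it to
$$G=\mu_0+\sum_{s=1}^qb_s\mu_s,\qquad b_s\in B,\quad \mu_0,\dots,\mu_q\text{ distinct monomials}.$$
Then $\mu_1(\mathbf j(x_0)),\dots,\mu_q(\mathbf j(x_0))$ are linearly independent over $B$, since a linear dependence would be a relation with fewer monomials.

**Step 2: independent copies of $x_0$.** *We need $q$ copies to solve for $b_1,\dots,b_q$, and one more to contradict the hypothesis.* We construct $x_1,\dots,x_{q+1}\in\mathbb U$ one after the other. Given $x_1,\dots,x_{i-1}$, let $L_i=B\langle x_1,\dots,x_{i-1}\rangle$. Since $B$ is algebraically closed, the ring $B\langle x_0\rangle\otimes_BL_i$ is a domain. It carries the commuting derivations $\delta_k\otimes1+1\otimes\delta_k$, and its fraction field is a small differential field extension of $L_i$. By (F4) it embeds in $\mathbb U$ over $L_i$; let $x_i$ be the image of $x_0\otimes1$. Then $B\langle x_i\rangle\cong_BB\langle x_0\rangle$ with $x_i\leftrightarrow x_0$. Moreover $B\langle x_i\rangle$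 is linearly disjoint from $L_i$ over $B$: elements of $B\langle x_i\rangle$ that are linearly independent over $B$ remain so over $L_i$, because this holds in the tensor product. Consequences:

* $x_i\in X$ and $G(\mathbf j(x_i))=0$, since $X$ and $G$ are defined over $B$.
* As $x_0\notin B$, the elements $1,x_i$ are linearly independent over $B$, hence over $L_i$. So $x_i\notin L_i$, and $x_1,\dots,x_{q+1}$ are distinct.
* For $0\le r\le q$ the determinant $\Delta_r=\det\big(\mu_s(\mathbf j(x_i))\big)_{1\le i,s\le r}$ is nonzero. We use induction on $r$, with $\Delta_0=1$. Expand $\Delta_r$ along its last row: it is a linear combination of $\mu_1(\mathbf j(x_r)),\dots,\mu_r(\mathbf j(x_r))$ with coefficients in $L_r$, and the coefficient of $\mu_r(\mathbf j(x_r))$ is $\Delta_{r-1}\ne0$. The elements $\mu_1(\mathbf j(x_r)),\dots,\mu_r(\mathbf j(x_r))$ are linearly independent over $B$ by Step 1 and the isomorphism, hence over $L_r$ by linear disjointness. So $\Delta_r\ne0$.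

**Step 3: solving for the coefficients.** *Now the coefficients disappear.* The equations
$$\sum_{s=1}^qb_s\,\mu_s(\mathbf j(x_i))=-\mu_0(\mathbf j(x_i)),\qquad 1\le i\le q,$$
form a linear system for $b_1,\dots,b_q$ with determinant $\Delta_q\ne0$. By Cramer's rule $b_s\in\mathbb Q(\mathbf j(x_1),\dots,\mathbf j(x_q))$. Then $G(\mathbf j(x_{q+1}))=0$ is an algebraic relation for $\mathbf j(x_{q+1})$ over $\mathbb Q(\mathbf j(x_1),\dots,\mathbf j(x_q))$, nontrivial because $\mu_0$ has coefficient $1$. This contradicts the hypothesis for the distinct elements $x_1,\dots,x_{q+1}$ of $X$. (If $q=0$ the relation is $\mu_0(\mathbf j(x_1))=0$ over $\mathbb Q$, and the contradiction is the same.) $\square$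

## 10. Strong minimality, rank and the induced structure

*Proof of Proposition 7(b).* First, $X$ is infinite: by Lemma 1, for every small differential field $B\supseteq K$ there is a point of $X$ outside $B$, and this would fail for $B=K\langle X\rangle$ if $X$ were finite.

Now let $Y\subseteq X$ be definable over a small differential field $B\supseteq K$, which we may take algebraically closed. We show that all points of $X\setminus B$ have the same type over $B$. For $x\in X\setminus B$ the $\delta^\lambda x$ are algebraically independent over $B$ by (a). For $i\ge2$ we have $\delta_i(\delta^\lambda x)=\delta^{\lambda+e_i}x$, and $\delta_1(\delta^\lambda x)=\delta^\lambda(g(x))$ is a polynomial over $K$ in the $\delta^\mu x$ that depends only on $g$ and $\lambda$. So $B\langle x\rangle=B(\delta^\lambda x:\lambda)$, and for $x,x'\in X\setminus B$ the assignment $\delta^\lambda x\mapsto\delta^\lambda x'$ defines an isomorphism of differential fields $B\langle x\rangle\cong_BB\langle x'\rangle$. By (F1) $x$ and $x'$ have the same type over $B$.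

If $Y$ and $X\setminus Y$ were both infinite, then by saturation each would contain a point outside the small set $B$. These two points would have the same type over $B$, yet only one of them lies in the $B$-definable set $Y$: a contradiction. $\square$

*Proof of Proposition 7(c).* Let $a\in X$. By hypothesis with $n=1$, the $\delta^\lambda a$ are algebraically independent over $K$. As $m\ge2$, there are infinitely many of them, so the transcendence degree of $K\langle a\rangle=K(\delta^\lambda a:\lambda)$ over $K$ is infinite. Also $a\notin\operatorname{acl}(K)=K^{\rm alg}$, so $U(a/K)\ge1$.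

For the upper bound, let $\operatorname{tp}(a/D)$ be a forking extension of $\operatorname{tp}(a/K)$, with $D\supseteq K$ small, and let $B=\operatorname{acl}(D)$, an algebraically closed differential field. Then $\operatorname{tp}(a/B)$ forks over $K$ as well. If $a\notin B$, then by (a) the $\delta^\lambda a$, which generate $K\langle a\rangle$ over $K$ and are independent over $K$, stay algebraically independent over $B$. So $K\langle a\rangle$ and $B$ are algebraically independent over $K$, and by (F3) there is no forking: a contradiction. Hence $a\in B=\operatorname{acl}(D)$, and $U(a/D)=0$. Every forking extension of $\operatorname{tp}(a/K)$ is algebraic, so $U(a/K)=1$. $\square$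

*Proof of Proposition 7(d).* Let $\bar x$ and $\bar x'$ be $n$-tuples of distinct elements of $X$. By hypothesis the $\delta^\lambda x_j$ are algebraically independent over $K$, and so are the $\delta^\lambda x_j'$. As in (b), $\delta^\lambda x_j\mapsto\delta^\lambda x_j'$ gives an isomorphism of differential fields $K\langle\bar x\rangle\cong_KK\langle\bar x'\rangle$, so the types over $K$ agree. Hence the type over $K$ of an arbitrary tuple in $X^n$ is determined by which of its coordinates are equal. There are finitely many such patterns, and a $K$-definable subset of $X^n$ is a union of some of them. Finally, let $A\subseteq X$ and $x\in X\setminus A$. By hypothesis, applied to $x$ together with finitely many elements of $A$ at a time, $x$ is transcendental over $K\langle A\rangle$, so $x\notin\operatorname{acl}(KA)$. Thus $\operatorname{acl}(KA)\cap X=A$. $\square$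

*Proof of Theorem 5(2),(3).* Take $m=2$, $g=T^3+c$. The hypothesis of Proposition 7 is Theorem 5(1), proved in Section 8. Its parts (a)–(d) give Theorem 5(2) and (3). So the rank of $X$ is $1$. $\square$

## 11. Degree at least three, any number of derivations

We prove Theorem 6(a). By Proposition 7 with $g=P+c$, only the algebraic independence over $K$ has to be shown. Compared with Section 8 there are two new features. The powers of a single $\varepsilon$ become monomials in $m-1$ variables, which changes little. And $\delta=\delta_1$ need not vanish on the coefficients of $P$, so the derivation that replaces $E$ will not vanish on $F$; this is where care is needed.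

Let $d=\deg P\ge3$ and let $p_d\ne0$ be the leading coefficient of $P$. Fix $N\ge0$ and distinct $x_1,\dots,x_n\in X_P$. Put
$$A_\varepsilon=A[\varepsilon_2,\dots,\varepsilon_m]/(\varepsilon_2,\dots,\varepsilon_m)^{N+1},\qquad e(a)=\sum_{|\lambda|\le N}\frac{\delta^\lambda a}{\lambda!}\,\varepsilon^\lambda .$$
By the Leibniz rule, and since the derivations commute, $e:\mathbb U\to\mathbb U_\varepsilon$ is a ring homomorphism commuting with $\delta$. Write $\mathbf x_j=e(x_j)=\sum_{|\lambda|\le N}u_{\lambda j}\varepsilon^\lambda$. For all $\lambda$ and $r\ge0$ write $c_\lambda=\delta^\lambda c/\lambda!$ and $c_\lambda^{(r)}=\delta^rc_\lambda$. Let $P^e\in F_\varepsilon[T]$ be $P$ with $e$ applied to its coefficients. Applying $e$ to $\delta x_j=P(x_j)+c$ gives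
$$\delta u_{\lambda j}=q_{\lambda j}+c_\lambda,\qquad q_{\lambda j}=[\varepsilon^\lambda]P^e(\mathbf x_j)\in F[u]. \tag{4}$$
Since $c$ is differentially transcendental over $F$, the field $K=F(c_\lambda^{(r)})$ is purely transcendental over $F$ in the $c_\lambda^{(r)}$. Put $M=K(u_{\lambda j}:|\lambda|\le N,1\le j\le n)$, which is closed under $\delta$.

**Step 1: the parameters do not enter.** *The same maximality argument as before, now over $F$.* Choose $\mathcal B\subseteq\{u_{\lambda j}\}$ a transcendence basis of $M$ over $K$, and let $D_{\lambda,r}$ be the derivation of $M$ that extends $\partial/\partial c_\lambda^{(r)}$ on $K(\mathcal B)$ and is zero on $F$ and on $\mathcal B$. Each element of $M$ is killed by all but finitely many of them. Suppose some $D_{\lambda,r}$ is nonzero on some $u$; take $r$ maximal, and fix $\lambda$ and $y\in\{u_{\lambda'j}\}$ with $D_{\lambda,r}y\ne0$. The derivation $[D_{\lambda,r+1},\delta]$ vanishes on $F$, since $\delta F\subseteq F$ and $D_{\lambda,r+1}F=0$. On $c_{\lambda'}^{(r')}$ its value is $D_{\lambda,r+1}c_{\lambda'}^{(r'+1)}-\delta(0\text{ or }1)$, which is $1$ if $(\lambda',r')=(\lambda,r)$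 and $0$ otherwise. For $z\in\{u_{\lambda'j}\}$ we have $D_{\lambda,r+1}z=0$ by maximality, and $D_{\lambda,r+1}(\delta z)=0$ because by (4) $\delta z$ is a polynomial over $F$ in the $u$'s plus some $c_{\lambda'}^{(0)}$, and $r+1\ge1$. So the bracket kills every $z$. Therefore it agrees with $D_{\lambda,r}$ on $K(\mathcal B)$, hence on $M$, and $D_{\lambda,r}y=0$: a contradiction. So $D_{\lambda,r}u_{\lambda'j}=0$ always.

**Step 2a: the basic derivations.** *We find the analogues of $W_l$ and $E$.* For $|\lambda|\le N$ put $W_\lambda=[D_{\lambda,0},\delta]$. It vanishes on $F$ as in Step 1, and on each $c_{\lambda'}^{(r')}$ because $D_{\lambda,0}c_{\lambda'}^{(r'+1)}=0$ and $\delta(0)=\delta(1)=0$. So $W_\lambda|_K=0$. By (4) and Step 1, $W_\lambda(u_{\lambda'j})=D_{\lambda,0}(q_{\lambda'j}+c_{\lambda'})-\delta(0)$ is $1$ if $\lambda'=\lambda$ and $0$ otherwise; that is, $W_\lambda(\mathbf x_j)=\varepsilon^\lambda$. Put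
$$H=\delta-\sum_{\lambda,r}c_\lambda^{(r+1)}D_{\lambda,r}-\sum_{|\lambda|\le N}c_\lambda W_\lambda ,$$
where the first sum is finite on each element. Then $H|_F=\delta|_F$, $H(c_\lambda^{(r)})=c_\lambda^{(r+1)}-c_\lambda^{(r+1)}=0$, and $H(u_{\lambda j})=q_{\lambda j}+c_\lambda-0-c_\lambda=q_{\lambda j}$, so $H(\mathbf x_j)=P^e(\mathbf x_j)$.

**Step 2b: the bracket rules.** *Since $H$ is not zero on $K$, it may only be used through brackets.* Let $\mathcal L$ be the set of $f\in F_\varepsilon[T]$ for which there is a derivation $E_f$ of $M$ with $E_f|_K=0$ and $E_f(\mathbf x_j)=f(\mathbf x_j)$ for all $j$. It is an $F$-space, and it is closed under $\{f,g\}=fg'-gf'$ by the computation of Section 8, because each $E_f$ kills $F$ and so acts $F_\varepsilon$-linearly on $M_\varepsilon$. For $f\in\mathcal L$ consider $[E_f,H]$. On $a\in F$ it is $E_f(\delta a)-H(0)=0$, as $\delta a\in F$. On $c_\lambda^{(r)}$ it is $E_f(0)-H(0)=0$. So it vanishes on $K$. Moreover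
$$[E_f,H](\mathbf x_j)=E_f(P^e(\mathbf x_j))-H(f(\mathbf x_j))=\big(f\,(P^e)'-f^\delta-f'P^e\big)(\mathbf x_j),$$
where $f^\delta$ is $f$ with $\delta$ applied to its coefficients. Hence
$$f\in\mathcal L,\ f^\delta=0\ \Longrightarrow\ \{f,P^e\}\in\mathcal L. \tag{5}$$

**Step 2c: $\mathcal L$ is everything.** *Here $d\ge3$ is used.* Write $R=F_\varepsilon$. It is spanned over $F$ by the monomials $\varepsilon^\lambda$, and $e(p_d)$ is a unit of $R$, as its constant term is $p_d\ne0$.

* By Step 2a, $\varepsilon^\lambda\in\mathcal L$, so $R\subseteq\mathcal L$. Since $(\varepsilon^\lambda)^\delta=0$, (5) gives $\{\varepsilon^\lambda,P^e\}=\varepsilon^\lambda(P^e)'\in\mathcal L$, so $R\,(P^e)'\subseteq\mathcal L$. Since $1\in\mathcal L$ and $\{1,f\}=f'$, also $R\,(P^e)^{(i)}\subseteq\mathcal L$ for all $i\ge1$.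
* As $d\ge3$, both $i=d-1$ and $i=d-2$ are at least $1$. The polynomials $(P^e)^{(d-1)}$ and $(P^e)^{(d-2)}$ have degrees $1$ and $2$ with leading coefficients $d!\,e(p_d)$ and $\frac{d!}2e(p_d)$, which are units. Subtracting lower terms, $R+RT+RT^2\subseteq\mathcal L$.
* Since $(\varepsilon^\lambda T^2)^\delta=0$, (5) with $f=\varepsilon^\lambda T^2$ gives $\varepsilon^\lambda Q\in\mathcal L$, where $Q=T^2(P^e)'-2TP^e$. So $R\,Q\subseteq\mathcal L$. The degree of $Q$ is $d+1\ge4$ and its leading coefficient is $(d-2)\,e(p_d)$, a unit because $d\ne2$. Taking derivatives, $R\,Q^{(i)}\subseteq\mathcal L$ for $0\le i\le d+1$. These polynomials have unit leading coefficients and degrees $d+1,d,\dots,0$. Hence $\mathcal L$ contains all polynomials over $R$ of degree at most $d+1$; in particular $RT^3$ and $RT^4$ lie in $\mathcal L$.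
* For $s\ge3$, $\{\varepsilon^\lambda T^2,T^s\}=(s-2)\,\varepsilon^\lambda T^{s+1}$. By induction on $s$, all $\varepsilon^\lambda T^s$ lie in $\mathcal L$. So $\mathcal L=R[T]$.

Taking $M$-linear combinations of the $E_f$ with $f=\varepsilon^\lambda T^s$, for every $f\in M_\varepsilon[T]$ we obtain a derivation $D$ of $M$ over $K$ with $D(\mathbf x_j)=f(\mathbf x_j)$ for all $j$.

**Step 3: interpolation.** *We isolate each $u_{\lambda k}$.* For $j\ne k$ the constant term $x_k-x_j$ of $\mathbf x_k-\mathbf x_j$ is nonzero and the $\varepsilon_i$ are nilpotent, so $\mathbf x_k-\mathbf x_j$ is a unit of $M_\varepsilon$. With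
$$f=\varepsilon^\lambda\prod_{j\ne k}\frac{T-\mathbf x_j}{\mathbf x_k-\mathbf x_j}$$
we get a derivation of $M$ over $K$ that is $1$ on $u_{\lambda k}$ and $0$ on all other $u_{\lambda'j}$. If $G\ne0$ were a polynomial over $K$ of minimal degree vanishing at the tuple of the $u$'s, applying these derivations would show that each partial derivative of $G$ vanishes there, hence is zero by minimality; so $G$ would be a nonzero constant, which is absurd. Hence the $u_{\lambda j}$ with $|\lambda|\le N$ are algebraically independent over $K$. As $N$ was arbitrary, all $\delta^\lambda x_j$ are algebraically independent over $K$.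

Proposition 7 now says that $X_P$ is strongly minimal of $U$-rank $1$, infinite-dimensional, and a pure set over $K$. This proves Theorem 6(a), and with Lemma 3 the whole of Theorem 6. $\blacksquare$
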